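# An $L^1$ gradient bound for the subelliptic heat semigroup on $\mathbf{SU}(2)$

## 1. Linear functions on the three-sphere

Identify $G=\mathbf{SU}(2)$ with the unit quaternions $g=x_0+x_1i+x_2j+x_3k$, that is, with the unit sphere of $\mathbb R^4$. Let $X,Y,Z$ be the vector fields obtained by multiplying on the right:
$$Xf(g)=\frac{d}{ds}\Big|_{0}f(ge^{si}),\qquad Yf(g)=\frac{d}{ds}\Big|_{0}f(ge^{sj}),\qquad Zf(g)=\frac{d}{ds}\Big|_{0}f(ge^{sk}).$$
They are left-invariant, and since $ij-ji=2k$ and so on,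
$$[X,Y]=2Z,\qquad [Y,Z]=2X,\qquad [Z,X]=2Y.$$
We move only in the directions $X$ and $Y$. This is the canonical subriemannian structure, the one coming from the Hopf fibration, whose fibers are the circles $\{ge^{zk}\}$ tangent to $Z$. The sublaplacian and its carré du champ are
$$\mathcal L=X^2+Y^2,\qquad \Gamma(f,h)=Xf\,Xh+Yf\,Yh,\qquad \Gamma(f)=\Gamma(f,f),\qquad |\nabla f|=\sqrt{\Gamma(f)}.$$
Let $P_t=e^{t\mathcal L}$, so that $u=P_tf$ solves $\partial_tu=\mathcal Lu$, $u|_{t=0}=f$.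

We run this machinery on the function $x_1$. We have
$$gi=-x_1+x_0i+x_3j-x_2k,\qquad gj=-x_2-x_3i+x_0j+x_1k .$$
If $y$ is the restriction to $G$ of a linear function on $\mathbb R^4$, then $Xy(g)=y(gi)$ and $X^2y(g)=y(gi^2)=-y(g)$, and likewise for $Y$. Hence $\mathcal Ly=-2y$ and $P_ty=e^{-2t}y$. Reading off coordinates, $Xx_1=x_0$, $Yx_1=-x_3$, $Xx_2=x_3$, $Yx_2=x_0$, so
$$\Gamma(x_1)=\Gamma(x_2)=a,\qquad a:=x_0^2+x_3^2 .$$

Next we compute $P_ta$. The identity $\mathcal L(u^2)=2u\mathcal Lu+2\Gamma(u)$ gives $\mathcal L(x_1^2+x_2^2)=-4(x_1^2+x_2^2)+4a$. Since $x_1^2+x_2^2=1-a$, this says $\mathcal La=4-8a$, that is, $\mathcal L(a-\frac12)=-8(a-\frac12)$. So $P_ta=\frac12+e^{-8t}(a-\frac12)$. At the identity $e$, where $a=1$,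
$$\sqrt{\Gamma(P_tx_1)(e)}=e^{-2t},\qquad \big(P_t\Gamma(x_1)(e)\big)^{1/2}=\Big(\frac{1+e^{-8t}}2\Big)^{1/2}.$$

So suppose we look for a bound $\sqrt{\Gamma(P_tf)}\le C\,r(t)\,(P_t\Gamma(f)^{p/2})^{1/p}$. This example shows that $r(t)$ cannot decay faster than $e^{-2t}$, because the right-hand average is at most $1$. With $p=2$ and $r(t)=e^{-2t}$ the constant must be at least $\sqrt2$: let $t\to\infty$. With $p=1$ we have $P_t\sqrt a(e)\to\int\sqrt a\,d\mu$, where $\mu$ is the normalized Haar measure (the uniform measure on the sphere). Under $\mu$ the variable $a$ is uniform on $[0,1]$ (Section 6 gives the coordinates: $a=\cos^2\rho$ with density $2\sin\rho\cos\rho\,d\rho$). So the limit is $\int_0^1\sqrt a\,da=\frac23$, and the constant must be at least $\frac32$.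

By Jensen's inequality $(P_t\Gamma(f)^{p/2})^{1/p}$ increases with $p$, so the smaller $p$, the stronger the bound. For $p>1$ it is known that there is a constant $C_p>1$ with
$$\sqrt{\Gamma(P_tf)(g)}\le C_pe^{-2t}\big(P_t\Gamma(f)^{p/2}(g)\big)^{1/p},\qquad t\ge0,\tag{1}$$
for every smooth $f:G\to\mathbb R$ and every $g\in G$. Fabrice Baudoin and Michel Bonnefont ("The subelliptic heat kernel on SU(2): Representations, Asymptotics and Gradient bounds", arXiv:0802.3320 (2008)) conjecture that (1) still holds for $p=1$. This lecture proves that it does.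

**Theorem 1.** There is a constant $C_1$ such that for all smooth $f:\mathbf{SU}(2)\to\mathbb R$, all $g\in\mathbf{SU}(2)$ and all $t\ge0$,
$$\sqrt{\Gamma(P_tf,P_tf)(g)}\le C_1e^{-2t}\,P_t\sqrt{\Gamma(f,f)}(g).\tag{2}$$

The tools also give information on the best constant, with linear functions of $g$ playing the main part.

**Theorem 2.** Let $K(t)$ be the best constant in $\sqrt{\Gamma(P_tf)}\le K(t)P_t\sqrt{\Gamma(f)}$.

1. $e^{-2t}\le K(t)\le C_1e^{-2t}$ for all $t\ge0$, and $\frac{16}{3\pi}\le\liminf_{t\to\infty}e^{2t}K(t)\le\limsup_{t\to\infty}e^{2t}K(t)\le2$. In particular the rate is optimal and $C_1\ge\frac{16}{3\pi}>1$.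
2. $\sqrt{t\wedge1}\,|ZP_tf|\le Ce^{-2t}P_t\sqrt{\Gamma(f)}$ for all $t\ge0$.
3. $P_t\big(|f-P_tf(g)|\big)(g)\le C\sqrt{t\wedge1}\,P_t\sqrt{\Gamma(f)}(g)$ for all $t\ge0$.

Throughout, $C,c>0$ denote constants that may change from line to line and never depend on $f,g,t$.

## 2. Horizontal distance and the two kinds of invariant fields

**Definition (horizontal curves and distance).** A piecewise smooth curve $\gamma$ in $G$ is horizontal if $\gamma'=\gamma\,(\alpha i+\beta j)$ with real functions $\alpha,\beta$. Its speed is $|\gamma'|=\sqrt{\alpha^2+\beta^2}$, which is also its Euclidean speed in $\mathbb R^4$. The distance $d(x,y)$ is the infimum of the lengths of horizontal curves from $x$ to $y$. Write $|h|=d(e,h)$, $B_r=\{|h|<r\}$, $V(r)=\mu(B_r)$.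

Left translates of horizontal curves are horizontal with the same length, so $d(kx,ky)=d(x,y)$. Hence $d(x,y)=|x^{-1}y|$, $|h^{-1}|=|h|$, and the ball of radius $r$ around $x$ is $xB_r$. Along a horizontal curve, $|\frac d{ds}f(\gamma(s))|\le|\nabla f|(\gamma(s))\,|\gamma'(s)|$. For an example, $s\mapsto e^{s(\cos\theta\,i+\sin\theta\,j)}$ is horizontal of unit speed, so its point at time $\rho$ has $|\cdot|\le\rho$. In contrast $s\mapsto e^{sk}$ is not horizontal, and Section 6 shows how to reach $e^{zk}$ by a horizontal curve of length at most $\sqrt{2\pi |z|}$.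

**Definition (right-invariant fields).** For $W$ in the Lie algebra (the imaginary quaternions), $Wf(g)=\frac d{ds}|_0f(ge^{sW})$ and $W^Rf(g)=\frac d{ds}|_0f(e^{sW}g)$.

The two differ. From $ig=-x_1+x_0i-x_3j+x_2k$ we get $X^Rx_2=-x_3$, while $Xx_2=x_3$. The fields $W^R$ commute with the left-invariant ones, because left and right multiplications commute. The Haar measure $\mu$ is invariant under left and right translations and under inversion. So $\int Wf\,d\mu=\int W^Rf\,d\mu=0$, and both kinds of fields integrate by parts without extra terms. In particular $\int f\,\mathcal Lh\,d\mu=-\int\Gamma(f,h)\,d\mu$.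

## 3. The spectrum and the heat kernel

By the Peter–Weyl theorem $L^2(G)$ is the orthogonal sum over $m\in\mathbb N$ of the spaces of matrix coefficients of the irreducible representations $\pi_m$, $\dim\pi_m=m+1$. On the $m$-th space $X^2+Y^2+Z^2=-m(m+2)$, and $Z$ has eigenvalues $i\kappa$ with $|\kappa|\le m$, $\kappa\equiv m$ mod $2$. Since $\mathcal L=(X^2+Y^2+Z^2)-Z^2$, the eigenvalues of $-\mathcal L$ are
$$m(m+2)-\kappa^2\ \ge\ 2m .$$
So the spectral gap is $2$. The eigenvalue $2$ occurs only for $m=1$ (both $\kappa=\pm1$, a space of dimension $4$: the linear functions of Section 1), and all other nonzero eigenvalues are at least $4$. Thus $\|P_tw\|_2\le e^{-2t}\|w\|_2$ if $\int w\,d\mu=0$.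

**The kernel.** Put
$$p_t(h)=\sum_m(m+1)\,\mathrm{Tr}\big(\pi_m(h)e^{t\,d\pi_m(\mathcal L)}\big).$$
The trace is at most $(m+1)e^{-2mt}$ in absolute value. A derivative in $h$ or $t$ costs a factor polynomial in $m$. So $p_t(h)$ is smooth on $(0,\infty)\times G$. The complex conjugate of $\pi_m$ is equivalent to $\pi_m$, so each trace is real. Conjugating it and using that $d\pi_m(\mathcal L)$ is self-adjoint replaces $h$ by $h^{-1}$. Hence
$$p_t(h)=p_t(h^{-1}).$$
On a matrix coefficient $f(g)=\langle\pi_m(g)u,v\rangle$ we have $P_tf(g)=\langle\pi_m(g)e^{t\,d\pi_m(\mathcal L)}u,v\rangle$. The Schur orthogonality relations give $\int\pi_m(h)p_t(h)\,d\mu(h)=e^{t\,d\pi_m(\mathcal L)}$. So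
$$P_tf(g)=\int f(gh)\,p_t(h)\,d\mu(h)=\int f(x)\,p_t(g^{-1}x)\,d\mu(x).\tag{3}$$

**Positivity preservation.** Let $f$ be a real finite sum of matrix coefficients and $u=P_tf$, smooth on $[0,\infty)\times G$. For $\varepsilon>0$ suppose $v=u+\varepsilon t$ attained its minimum over $[0,T]\times G$ at a point with $t>0$. There $\partial_tv\le0$ and $X^2v,Y^2v\ge0$. But $\partial_tv=\mathcal Lv+\varepsilon\ge\varepsilon$, a contradiction. So $v\ge\min f$, and with $\varepsilon\to0$, $P_tf\ge\min f$. Such sums are uniformly dense in the continuous functions, so $P_tf\ge0$ for every continuous $f\ge0$. Hence $p_t\ge0$, and $P_t1=1$ gives $\int p_t\,d\mu=1$. In particular $P_t$ contracts the sup norm. By density $P_tf\to f$ uniformly as $t\to0$ for continuous $f$.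

**Regularity and semigroup.** By (3), $P_t$ commutes with left translations, so $W^RP_tf=P_tW^Rf$ for smooth $f$. Comparing Peter–Weyl coefficients, $\partial_tP_tf=P_t\mathcal Lf=\mathcal LP_tf$. The fields $W^R$ span all directions. Every mixed derivative of $P_tf$ is $P_t$ applied to a smooth function, hence continuous up to $t=0$. So for smooth $f$, $(t,g)\mapsto P_tf(g)$ is smooth on $[0,\infty)\times G$. If $\mathcal G_s$ is smooth in $(s,g)$, then
$$\frac d{ds}P_s\mathcal G_s=P_s(\mathcal L\mathcal G_s+\partial_s\mathcal G_s).\tag{4}$$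
To see this, split the difference quotient into $P_{s+\eta}\big((\mathcal G_{s+\eta}-\mathcal G_s)/\eta\big)$ and $(P_{s+\eta}-P_s)\mathcal G_s/\eta$, and use contraction for the first. Finally $P_{s+t}=P_sP_t$ and the symmetry of the kernel under inversion give $P_sp_t=p_{s+t}$ and $\partial_tp_t=\mathcal Lp_t$.

## 4. Commuting the gradient with the semigroup, and the sign of $\Gamma_2$

The first thing to try is to differentiate $s\mapsto P_s\,\Gamma(P_{t-s}f)$. By (4) the derivative is $2P_s\Gamma_2(P_{t-s}f)$ with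
$$\Gamma_2(f)=\tfrac12\mathcal L\Gamma(f)-\Gamma(f,\mathcal Lf).$$
One hopes for $\Gamma_2\ge\rho\,\Gamma$. We compute $\Gamma_2$, because we need it anyway. The commutators are
$$[\mathcal L,X]=[Y^2,X]=-2(YZ+ZY)=-4YZ+4X,\qquad[\mathcal L,Y]=[X^2,Y]=2(XZ+ZX)=4XZ+4Y,$$
using $ZY=YZ-2X$ and $ZX=XZ+2Y$. Also
$$[\mathcal L,Z]=X[X,Z]+[X,Z]X+Y[Y,Z]+[Y,Z]Y=-2(XY+YX)+2(YX+XY)=0.$$
Since $\frac12\mathcal L(Xf)^2=Xf\,\mathcal LXf+\Gamma(Xf)$, and similarly for $Y$, we get $\Gamma_2(f)=\Gamma(Xf)+\Gamma(Yf)+Xf\,[\mathcal L,X]f+Yf\,[\mathcal L,Y]f$, that is,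
$$\Gamma_2(f)=(X^2f)^2+(Y^2f)^2+(XYf)^2+(YXf)^2+4\Gamma(f)+4\big(Yf\,XZf-Xf\,YZf\big).\tag{5}$$

The trouble is the last term, which contains derivatives of $Zf$ that nothing else controls. In our example, $\Gamma_2(x_1)=\frac12(4-8a)+2a=2-2\Gamma(x_1)$, so at $e$ we have $\Gamma_2=0$ while $\Gamma=1$. Any $\rho>0$ is excluded. In fact every $\rho\in\mathbb R$ is excluded. Near $e$ use coordinates $(x,y,z)\mapsto\exp(xX+yY+zZ)$ and let $f=x+Nyz$ there, cut off smoothly away from $e$. Then $Xf=1$, $Yf=Zf=0$ at $e$. The second derivative of $s\mapsto f(e^{sW})$ at $0$ is $W^2f(e)$. So by polarization $X^2f=Y^2f=0$, $(XY+YX)f=0$ and $\frac12(YZ+ZY)f=N$ at $e$. With $[X,Y]f=2Zf=0$ we find $XYf=YXf=0$, and $YZf=N+\frac12[Y,Z]f=N+1$. Therefore $\Gamma(f)(e)=1$ and $\Gamma_2(f)(e)=4-4(N+1)=-4N$.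

This also rules out any inequality $|\nabla P_tf|\le e^{-\rho t}P_t|\nabla f|$ with constant $1$. It would give $\Gamma(P_tf)\le e^{-2\rho t}P_t\Gamma(f)$, an equality at $t=0$, and differentiating there gives $\Gamma_2\ge\rho\Gamma$. So a constant greater than $1$ must come from somewhere other than a pointwise commutation.

What survives of (5) is a bound in which $\Gamma(Zf)$ is allowed to help. Put $\Gamma_2^Z(f)=\frac12\mathcal L(Zf)^2-Zf\,Z\mathcal Lf$. Since $[\mathcal L,Z]=0$, $\Gamma_2^Z(f)=\Gamma(Zf)$. In (5), $(X^2f)^2+(Y^2f)^2\ge\frac12(\mathcal Lf)^2$, and $(XYf)^2+(YXf)^2\ge\frac12([X,Y]f)^2=2(Zf)^2$. The last term is at least $-4\sqrt{\Gamma(f)\Gamma(Zf)}\ge-\varepsilon\Gamma(Zf)-\frac4\varepsilon\Gamma(f)$. So for every $\varepsilon>0$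
$$\Gamma_2(f)+\varepsilon\Gamma_2^Z(f)\ge\tfrac12(\mathcal Lf)^2+2(Zf)^2+\big(4-\tfrac4\varepsilon\big)\Gamma(f).\tag{6}$$

## 5. Moving the derivative onto the kernel

The second thing to try is to put the derivative on $p_t$. Let $W$ be in the Lie algebra and $t>0$. From $P_tf(e^{sW})=\int f(e^{sW}h)p_t(h)\,d\mu(h)$ and $\int W^Rp_t\,d\mu=0$,
$$WP_tf(e)=\int W^Rf\,p_t\,d\mu=-\int(f-m)\,W^Rp_t\,d\mu\qquad\text{for every }m\in\mathbb R.\tag{7}$$
Moreover $p_t(e^{sW}h)=p_t(h^{-1}e^{-sW})$, so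
$$W^Rp_t(h)=-(Wp_t)(h^{-1}).\tag{8}$$
So the size of $W^Rp_t/p_t$ is that of $\nabla\log p_t$. We shall see that for small $t$
$$|\nabla\log p_t|\le Ct^{-1/2}(1+\psi_t)^{1/2},\qquad \psi_t\approx|g|^2/t,$$
where $\psi_t$ is, up to an additive constant depending on $t$, equal to $-\log p_t$. So Theorem 1 for small $t$ would follow from
$$\int|f-m|\,(1+\psi_t)^{1/2}\,p_t\,d\mu\le C\sqrt t\int|\nabla f|\,p_t\,d\mu\tag{9}$$
with a suitable $m$. For $p>1$ the natural move is Hölder's inequality: bound the left side by the $L^p(p_t\mu)$ norm of $f-m$ times the $L^q(p_t\mu)$ norm of $(1+\psi_t)^{1/2}$, with $\frac1p+\frac1q=1$. For finite $q$ the second norm is bounded uniformly in $t$ by Gaussian bounds. An $L^p$ Poincaré inequality for the measure $p_t\mu$ would finish the job. At $p=1$ we have $q=\infty$, and this stops: at a fixed distance from $e$, $\psi_t$ is of order $1/t$, so $(1+\psi_t)^{1/2}$ is not bounded uniformly in $t$. We must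 prove (9) with its unbounded weight.

Is (9) plausible? On $\mathbb R$ take $p=(4\pi t)^{-1/2}e^{-x^2/4t}$, so $-p'=\frac{x}{2t}p$. For $f$ with bounded derivative, integrating by parts on $(0,\infty)$ gives
$$\int_0^\infty|f-f(0)|\,\frac{x}{2t}\,p\,dx=\int_0^\infty|f-f(0)|\,(-p')\,dx\le\int_0^\infty|f'|\,p\,dx,$$
and the same on $(-\infty,0)$. The weight $|x|/2t$ costs nothing, because it is the divergence of a field bounded by $p$.

On $G$ we want the same mechanism: a field of the form $\varphi\nabla p_t$ with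
$$\varphi|\nabla p_t|\le Cp_t\quad\text{and}\quad X(\varphi Xp_t)+Y(\varphi Yp_t)\ \ge\ ct^{-1/2}(1+\psi_t)^{1/2}p_t\quad\text{away from the center.}$$
The first suggests $\varphi=\sqrt t\,(1+\psi_t)^{-1/2}$. The divergence is $\varphi\mathcal Lp_t+\Gamma(\varphi,p_t)$. The second term turns out to be nonnegative. The first is $\varphi\,p_t\,\partial_t\log p_t$. So everything comes down to one pointwise lower bound,
$$\partial_t\log p_t(g)\ge c\frac{|g|^2}{t^2}-\frac Ct .$$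
On $\mathbb R$ this is clear, since $\partial_t\log p=\frac{x^2}{4t^2}-\frac1{2t}$. On $G$ it is the heart of the proof (Section 9). First we collect what it rests on.

## 6. Volume of balls and an $L^1$ Poincaré inequality

**Step 1: the volume.** This step shows that small balls have volume of order $r^4$, so that the dimension in all heat kernel bounds is $4$. The claim is
$$V(r)\le Cr^4\ (r>0),\qquad V(r)\ge cr^4\ (r\le1),\qquad V(2r)\le CV(r)\ (r>0),\tag{10}$$
together with $\operatorname{diam}G<\infty$ and the continuity of $|\cdot|$.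

For the upper bound let $r\le1$ and let $h(u)$ be a horizontal curve from $e$ of length less than $r$, with $h'=h(\alpha i+\beta j)$. Let $s(u)\le r$ be the length run through up to $u$. Then $|h(u)-1|\le s(u)$ in $\mathbb R^4$. So $|x_1|,|x_2|\le\sqrt{x_1^2+x_2^2}\le s$ and $x_0=1-\frac12|h-1|^2\ge1-\frac{r^2}2\ge\frac12$. The $k$-component of $h(\alpha i+\beta j)$ is $x_3'=-\alpha x_2+\beta x_1$, so $|x_3'|\le s'(u)s(u)$ and $|x_3|\le r^2/2$. So $B_r$ lies in the set where $|x_1|,|x_2|\le r$, $|x_3|\le r^2/2$, $x_0\ge\frac12$. On $\{x_0>0\}$ we have $d\mu=(2\pi^2)^{-1}x_0^{-1}dx_1dx_2dx_3$, so $V(r)\le Cr^4$. For $r>1$ use $V\le1$.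

For the lower bound consider $c(s)=e^{s(\alpha X+\beta Z)}e^{-s\beta Z}$, $0\le s\le1$. Its left logarithmic derivative is
$$c^{-1}c'=\mathrm{Ad}(e^{s\beta Z})(\alpha X+\beta Z)-\beta Z=\alpha\,\mathrm{Ad}(e^{s\beta Z})X\in\mathrm{span}(X,Y),$$
of norm $|\alpha|$. Choose $\alpha=\ell\ge0$ and $\beta\ge0$ with $\ell^2+\beta^2=\pi^2$. Then $e^{\ell X+\beta Z}=-1$, so this horizontal curve of length $\ell$ ends at $-e^{-\beta Z}=e^{(\pi-\beta)Z}$. With $z=\pi-\beta\in[0,\pi]$, $\ell^2=\pi^2-(\pi-z)^2=z(2\pi-z)$. Using $|h^{-1}|=|h|$,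
$$|e^{zZ}|\le\sqrt{2\pi|z|},\qquad|z|\le\pi .$$
Every $h\in G$ can be written, with $0\le\rho\le\frac\pi2$ and $|z|\le\pi$, as
$$h=\big(\cos\rho+\sin\rho(\cos\theta\,i+\sin\theta\,j)\big)e^{zk}=\cos\rho\,e^{zk}+\sin\rho\big(\cos(\theta-z)\,i+\sin(\theta-z)\,j\big),$$
since $x_0+x_3k$ and $(x_1,x_2)$ can be put in polar form. The first factor is $e^{\rho(\cos\theta\,i+\sin\theta\,j)}$, so $|h|\le\rho+\sqrt{2\pi|z|}$. Hence $\operatorname{diam}G<\infty$. If $h\to e$ then $\rho\to0$ and $z\to0$, so $|h|\to0$. Since $\big||h|-|h'|\big|\le|h^{-1}h'|$, $|\cdot|$ is continuous. In these coordinates $d\mu=(2\pi^2)^{-1}\sin\rho\cos\rho\,d\rho\,d\theta\,dz$. For $r\le1$ the set $\{\rho<\frac r2,\ |z|<\frac{r^2}{8\pi}\}$ lies in $B_r$ and has measure at least $cr^4$. Doubling for $r\le1$ follows from the two bounds. For $r\ge1$, $V(2r)\le1\le V(r)/V(1)$.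

**Step 2: Poincaré.** This step controls $f-m$ near the center, where the divergence argument gives nothing. For $r>0$ and $m=V(r)^{-1}\int_{B_r}f\,d\mu$,
$$\int_{B_r}|f-m|\,d\mu\le Cr\int_{B_{3r}}|\nabla f|\,d\mu.\tag{11}$$

The left side is at most $V(r)^{-1}\int_{B_r}\int_{B_r}|f(x)-f(y)|\,d\mu(x)d\mu(y)$. Write $y=xh$; then $|h|\le|x|+|y|<2r$. Fix $h\in B_{2r}$ and a horizontal curve $\gamma:[0,1]\to G$ from $e$ to $h$ of length less than $2r$. For $x\in B_r$,
$$|f(xh)-f(x)|\le\int_0^1|\nabla f|(x\gamma(s))\,|\gamma'(s)|\,ds,\qquad x\gamma(s)\in B_{3r}.$$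
Integrate in $x$ over $B_r$, using the right-invariance of $\mu$ for each $s$. This gives $\int_{B_r}|f(xh)-f(x)|\,d\mu(x)\le2r\int_{B_{3r}}|\nabla f|\,d\mu$. Integrating over $h\in B_{2r}$ gives the factor $V(2r)/V(r)\le C$. $\square$

## 7. What the modified $\Gamma_2$ inequality gives

Let $f>0$ be smooth, $T>0$, and for $0\le s\le T$ put $\tau=T-s$, $u=P_\tau f\ (\ge\min f>0)$, $v=\log u$,
$$\phi_1(s)=P_s\big(u\,\Gamma(v)\big),\qquad\phi_2(s)=P_s\big(u\,(Zv)^2\big).$$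
These are $C^1$ on $[0,T]$.

**Step 1: evolution equations.** The purpose is to turn (6) into a differential inequality in $s$. Since $\partial_\tau u=\mathcal Lu$, we have $\partial_\tau v=\mathcal Lv+\Gamma(v)$. By (4) and $\mathcal L(u\mathcal G)=u\mathcal L\mathcal G+2u\Gamma(v,\mathcal G)+\mathcal G\mathcal Lu$,
$$\frac d{ds}P_s(u\mathcal G)=P_s\big(u\,[\mathcal L\mathcal G+2\Gamma(v,\mathcal G)-\partial_\tau\mathcal G]\big).$$

* For $\mathcal G=v$ the bracket is $\mathcal Lv+2\Gamma(v)-\mathcal Lv-\Gamma(v)$, so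
$$\frac d{ds}P_s(u\log u)=\phi_1.\tag{12}$$
* For $\mathcal G=\Gamma(v)$ the bracket is $\mathcal L\Gamma(v)+2\Gamma(v,\Gamma(v))-2\Gamma(v,\mathcal Lv+\Gamma(v))=2\Gamma_2(v)$, so $\phi_1'=2P_s(u\Gamma_2(v))$.
* For $\mathcal G=(Zv)^2$ the bracket is $2\Gamma_2^Z(v)+4Zv\,\Gamma(v,Zv)-2Zv\,Z\Gamma(v)$. Now $Z\Gamma(v)=2Xv(XZv+2Yv)+2Yv(YZv-2Xv)=2\Gamma(v,Zv)$, so the last two terms cancel and $\phi_2'=2P_s(u\Gamma_2^Z(v))$.

For positive smooth functions $a,b$ of $s\in[0,T)$, applying (6) to $v$ with $\varepsilon=b/a$ gives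
$$(a\phi_1+b\phi_2)'\ge\Big(a'+8a-\frac{8a^2}b\Big)\phi_1+(b'+4a)\phi_2+a\,P_s\big(u(\mathcal Lv)^2\big).\tag{13}$$

**Step 2: a Hamilton-type bound.** This will bound $\nabla\log p_t$ and $Z\log p_t$ from above. Take $a=\tau$, $b=2\tau^2$ and drop the last term. Here $b'+4a=-4\tau+4\tau=0$ and $a'+8a-8a^2/b=-1+8\tau-4\ge-5$. Both $a$ and $b$ vanish at $s=T$. Integrate over $[0,T]$ with (12), and note $\phi_1(0)=P_Tf\,\Gamma(\log P_Tf)$, $\phi_2(0)=P_Tf\,(Z\log P_Tf)^2$. This gives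
$$T\,\Gamma(\log P_Tf)+2T^2(Z\log P_Tf)^2\le\frac5{P_Tf}\Big(P_T(f\log f)-P_Tf\log P_Tf\Big).\tag{14}$$

**Step 3: a Li–Yau bound.** This bounds $\partial_T\log P_Tf$ from below. Take $a=\tau^2$, $b=\frac43\tau^3$, so $b'+4a=0$ and $8a^2/b=6\tau$. Keep the last term of (13) and use $(\mathcal Lv)^2\ge2\gamma\mathcal Lv-\gamma^2$ with $\gamma=4-\frac4\tau$. Since $u\mathcal Lv=\mathcal Lu-u\Gamma(v)$, we have $P_s(u\mathcal Lv)=\mathcal LP_Tf-\phi_1$, and $P_su=P_Tf$. The coefficient of $\phi_1$ becomes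
$$-2\tau+8\tau^2-6\tau-2\tau^2\gamma=0 .$$
So $(a\phi_1+b\phi_2)'\ge(8\tau^2-8\tau)\mathcal LP_Tf-16(\tau-1)^2P_Tf$, because $2a\gamma=8\tau^2-8\tau$ and $a\gamma^2=16(\tau-1)^2$. These are bounded, $\phi_1,\phi_2$ are bounded and $a,b\to0$ as $s\uparrow T$. Integrating over $[0,S']$ and letting $S'\uparrow T$,
$$-T^2P_Tf\,\Gamma(\log P_Tf)-\tfrac43T^3P_Tf\,(Z\log P_Tf)^2\ge\big(\tfrac83T^3-4T^2\big)\mathcal LP_Tf-16\big(T-T^2+\tfrac{T^3}3\big)P_Tf .$$
Divide by $T^2P_Tf$. For $0<T\le1$ this gives $\Gamma(\log P_Tf)\le\alpha\,\frac{\mathcal LP_Tf}{P_Tf}+\frac{16}T$ with $\alpha=4-\frac{8T}3\in[\frac43,4]$. Since $\frac1\alpha\ge\frac14$ and $\frac{16}\alpha\le12$,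
$$\partial_T\log P_Tf\ge\tfrac14\Gamma(\log P_Tf)-\tfrac{12}T,\qquad0<T\le1.\tag{15}$$

**Step 4: Harnack inequality and positivity of $p_t$.** This compares the kernel at different points and times. For $0<s<t\le1$ and $x,y\in G$,
$$p_s(x)\le(t/s)^{12}\,e^{d(x,y)^2/(t-s)}\,p_t(y),\tag{16}$$
and $p_t>0$ everywhere for all $t>0$.

Let $\epsilon>0$, $0<\delta<s$, and apply (15) to $f=p_\delta+\epsilon$. The function is $w(\sigma,\cdot)=P_{\sigma-\delta}f=p_\sigma+\epsilon$. Let $\gamma:[0,1]\to G$ be a horizontal curve from $x$ to $y$ of length $\ell$, let $\kappa>0$, and let $\sigma$ go from $s$ to $t$ with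
$$\sigma'(r)=(t-s)\,\frac{|\gamma'(r)|+\kappa}{\ell+\kappa}>0 .$$
On each smooth piece, writing $A=|\nabla\log w|$ at $(\sigma(r),\gamma(r))$,
$$\frac d{dr}\log w(\sigma(r),\gamma(r))\ge\sigma'\Big[\tfrac14A^2-\tfrac{12}{\sigma-\delta}\Big]-|\gamma'|A\ge-\frac{12\,\sigma'}{\sigma-\delta}-\frac{|\gamma'|^2}{\sigma'}\ge-\frac{12\,\sigma'}{\sigma-\delta}-\frac{(\ell+\kappa)|\gamma'|}{t-s}.$$
Integrating, $\log w(t,y)-\log w(s,x)\ge-12\log\frac{t-\delta}{s-\delta}-\frac{\ell(\ell+\kappa)}{t-s}$. Let $\kappa\to0$, $\ell\downarrow d(x,y)$, $\delta\to0$, $\epsilon\to0$ to get (16). Next, $p_s(e)=P_{s/2}p_{s/2}(e)=\int p_{s/2}^2\,d\mu>0$, so (16) with $x=e$ gives $p_t>0$ for $t\le1$. For larger $t$ use $p_{s+t}=P_sp_t$. $\square$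

Now $p_\delta$ is smooth and positive. Apply (15) with $f=p_\delta$, $T=t-\delta$ and let $\delta\to0$:
$$\partial_t\log p_t\ge\tfrac14\Gamma(\log p_t)-\tfrac{12}t,\qquad0<t\le1.\tag{17}$$

## 8. Gaussian bounds and the logarithmic derivative of the kernel

**Proposition.** There are $0<c_0\le1\le C_0$ with
$$c_0t^{-2}e^{-C_0|h|^2/t}\le p_t(h)\le C_0t^{-2}e^{-c_0|h|^2/t},\qquad0<t\le1,\ h\in G.\tag{18}$$

**Step 1: Davies–Gaffney estimate.** This is the source of the Gaussian factor in the upper bound. For nonempty Borel sets $A,B$ with $\delta_0=d(A,B)$,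
$$\int_BP_t\mathbf 1_A\,d\mu\le\sqrt{\mu(A)\mu(B)}\;e^{-\delta_0^2/4t}.\tag{19}$$

Let $\xi=d(\cdot,A)$ and $\xi_\epsilon(x)=\int\rho_\epsilon(k)\,\xi(kx)\,d\mu(k)=\int\rho_\epsilon(kx^{-1})\xi(k)\,d\mu(k)$, with $\rho_\epsilon\ge0$ smooth of integral $1$ and support shrinking to $e$. The second form shows that $\xi_\epsilon$ is smooth. It is $1$-Lipschitz for $d$, because $d(kx,ky)=d(x,y)$. Hence $|W\xi_\epsilon|\le1$ for every unit $W\in\mathrm{span}(X,Y)$, and so $\Gamma(\xi_\epsilon)\le1$. Finally $|\xi(kx)-\xi(x)|\le d(kx,x)=|x^{-1}kx|$. This tends to $0$ uniformly in $x$ as $k\to e$, since $x^{-1}kx$ is at Euclidean distance $|k-1|$ from $1$. So $\xi_\epsilon\to\xi$ uniformly.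

Let $u_t=P_t\mathbf 1_A$, $\beta\ge0$, $E(t)=\int u_t^2e^{2\beta\xi_\epsilon}\,d\mu$. For $t>0$, integrating by parts,
$$E'=-2\int\Gamma(u)e^{2\beta\xi_\epsilon}\,d\mu-4\beta\int u\,\Gamma(u,\xi_\epsilon)e^{2\beta\xi_\epsilon}\,d\mu\le2\beta^2E,$$
because $-2|\nabla u|^2+4\beta u|\nabla u|\le2\beta^2u^2$. Since $u_t\to\mathbf 1_A$ in $L^2$ as $t\to0$, $E(t)\le e^{2\beta^2t}\int_Ae^{2\beta\xi_\epsilon}\,d\mu$. Let $\epsilon\to0$: since $\xi=0$ on $A$ and $\xi\ge\delta_0$ on $B$, $e^{2\beta\delta_0}\int_Bu_t^2\,d\mu\le e^{2\beta^2t}\mu(A)$. Take $\beta=\delta_0/2t$ to get $\int_Bu_t^2\,d\mu\le e^{-\delta_0^2/2t}\mu(A)$. Then apply the Cauchy–Schwarz inequality.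

**Step 2: upper bound.** The purpose is to pass from (19) to a pointwise bound by means of (16). Let $t\le\frac13$, $A=B_{\sqrt t}$, $B=hB_{\sqrt t}$, $x\in A$, $y\in B$. Since $d(h,y)^2\le t$ and $d(y^{-1},y^{-1}x)^2=|x|^2\le t$,
$$p_t(h)\le Cp_{2t}(y)=Cp_{2t}(y^{-1})\le Cp_{3t}(y^{-1}x).$$
Integrate over $A\times B$. Since $\int_Ap_{3t}(y^{-1}x)\,d\mu(x)=P_{3t}\mathbf 1_A(y)$,
$$p_t(h)V(\sqrt t)^2\le C\int_BP_{3t}\mathbf 1_A\,d\mu\le CV(\sqrt t)\,e^{-d(A,B)^2/12t}.$$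
Here $d(A,B)\ge(|h|-2\sqrt t)_+$ and $(|h|-2\sqrt t)_+^2\ge\frac12|h|^2-4t$. (If $|h|\ge2\sqrt t$ use $(\alpha-\beta)^2\ge\frac12\alpha^2-\beta^2$; otherwise the right side is negative.) With $V(\sqrt t)\ge ct^2$ we get $p_t(h)\le Ct^{-2}e^{-|h|^2/24t}$. For $\frac13\le t\le1$, $p_t$ and $|h|$ are bounded, so the bound persists with another constant.

**Step 3: lower bound.** The upper bound shows that $p_{t/4}$ cannot leave a ball of radius comparable to $\sqrt t$, which forces $p_{t/2}(e)$ to be large. For $t\le1$, (16) gives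
$$p_t(h)\ge2^{-12}e^{-2|h|^2/t}\,p_{t/2}(e).$$
At time $t/4\le\frac13$ Step 2 reads $p_{t/4}(h)\le Ct^{-2}e^{-|h|^2/6t}$. Splitting $\{|h|\ge R\sqrt t\}$ into the annuli $2^kR\sqrt t\le|h|<2^{k+1}R\sqrt t$ we obtain
$$\int_{|h|\ge R\sqrt t}p_{t/4}\,d\mu\le Ct^{-2}\sum_{k\ge0}V(2^{k+1}R\sqrt t)\,e^{-4^kR^2/6}\le C\sum_{k\ge0}16^{k+1}R^4e^{-4^kR^2/6}\le\tfrac12$$
for a suitable constant $R$. So $\int_{B_{R\sqrt t}}p_{t/4}\,d\mu\ge\frac12$. By Cauchy–Schwarz, $p_{t/2}(e)=\int p_{t/4}^2\,d\mu\ge\frac14V(R\sqrt t)^{-1}\ge ct^{-2}$. $\square$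

**Step 4: the function $\psi_t$.** We record how $\nabla\log p_t$ and $Z\log p_t$ are bounded by $\log p_t$ itself. For $0<t\le1$ let
$$M_t=\sup p_{t/2},\qquad\psi_t=\log\frac{M_t}{p_t}.$$
Since $p_t=P_{t/2}p_{t/2}\le M_t$, we have $\psi_t\ge0$. It is smooth, and $\psi_t(h)=\psi_t(h^{-1})$. Apply (14) with $T=t/2$ and $f=p_{t/2}$. Since $P_T(f\log f)\le\log M_t\,P_Tf$, the right side is at most $5\psi_t$. So $\frac t2\Gamma(\log p_t)+\frac{t^2}2(Z\log p_t)^2\le5\psi_t$, and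
$$|\nabla\log p_t|\le C\frac{(1+\psi_t)^{1/2}}{\sqrt t},\qquad|Z\log p_t|\le C\frac{(1+\psi_t)^{1/2}}t,\qquad0<t\le1.\tag{20}$$
By (18) at time $t/2$, $4c_0t^{-2}\le M_t\le4C_0t^{-2}$. Using (18) again for $p_t$,
$$c\,\frac{|g|^2}t-C\le\psi_t(g)\le C\Big(1+\frac{|g|^2}t\Big),\qquad0<t\le1.\tag{21}$$

## 9. Growth of $\partial_t\log p_t$ by an entropy argument

We now prove the bound on which Section 5 depends:
$$\partial_t\log p_t(g)\ge c\,\frac{|g|^2}{t^2}-\frac Ct,\qquad0<t\le1,\ g\in G.\tag{22}$$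

The Li–Yau bound (17) would give this at once if $|\nabla\log p_t|$ were at least $c|g|/t$ at points with $|g|^2\ge Kt$. It is not. The map $\alpha_\theta(h)=e^{\theta Z}he^{-\theta Z}$ is an automorphism preserving $\mu$. It rotates the plane spanned by $X,Y$, so it commutes with $\mathcal L=X^2+Y^2$, and hence $p_t\circ\alpha_\theta=p_t$. Take $\theta=\frac\pi2$, for which the rotation is by the angle $\pi$, and $h=e^{zZ}$, which $\alpha_\theta$ fixes. Then $p_t(he^{sX})=p_t(he^{-sX})$, so $Xp_t(h)=0$; likewise $Yp_t(h)=0$. So $\Gamma(\log p_t)$ vanishes on the whole circle $\{e^{zZ}\}$, although $|e^{zZ}|>0$ for $0<z\le\pi$. On this circle (17) gives only $-12/t$.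

The remedy is not to use (17) at the point $(t,g)$ but to average it over earlier times. By (12) the average of $p\,\Gamma(\log p)$ along the semigroup is an increment of entropy. The entropy is large because the heat flow conditioned to be at $e$ at time zero and at $g$ at time $t$ must have been near $e$ early on, while the unconditioned flow from $g$ has little chance to get there.

**Step 1: from the time derivative to an entropy.** Let $D=|g|$, $\eta=\min(\frac12,\frac{c_0}{8C_0})$ and $S=(1-\eta)t\in[\frac t2,t]$. For $0\le s\le S$ put $\tau=t-s\ge\eta t$. Then $\partial_tp_t(g)=\mathcal Lp_t(g)=P_s(\mathcal Lp_\tau)(g)=P_s(\partial_\tau p_\tau)(g)$. By (17) at time $\tau$,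
$$\partial_tp_t(g)\ge\tfrac14P_s\big(p_\tau\Gamma(\log p_\tau)\big)(g)-\tfrac{12}\tau\,p_t(g).$$
By (12), with $f=p_{\eta t}$ and $T=S$, $P_s(p_\tau\Gamma(\log p_\tau))=\frac d{ds}P_s(p_{t-s}\log p_{t-s})$. Divide by $p_t(g)$ and integrate over $s\in[0,S]$; since $\int_0^S\frac{12}{t-s}ds=12\log\frac1\eta$,
$$S\,\partial_t\log p_t(g)\ge\tfrac14H-12\log\tfrac1\eta,\qquad H=\frac{P_S(p_{\eta t}\log p_{\eta t})(g)}{p_t(g)}-\log p_t(g).\tag{23}$$

**Step 2: $H$ is a relative entropy.** This makes the probabilistic content of $H$ usable. Let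
$$d\lambda(x)=p_S(g^{-1}x)\,d\mu(x),\qquad d\nu=\frac{p_{\eta t}}{p_t(g)}\,d\lambda .$$
Both are probability measures, since $P_Sp_{\eta t}(g)=p_t(g)$. By (3), $H=\int\log\frac{d\nu}{d\lambda}\,d\nu$.

Assume first $D^2\ge Kt$, with a large constant $K$ to be fixed, and let $A=B_{D/2}$. The set $A$ contains a neighborhood of $e$, and its complement contains the open set $\{|x|>D/2\}\ni g$, so both have positive $\lambda$-measure. Jensen's inequality on $A$ and on $A^c$ gives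
$$H\ge\nu(A)\log\frac{\nu(A)}{\lambda(A)}+\nu(A^c)\log\frac{\nu(A^c)}{\lambda(A^c)}\ge\nu(A)\log\frac1{\lambda(A)}-\log2,$$
because $\log\frac1{\lambda(A^c)}\ge0$ and $q\log q+(1-q)\log(1-q)\ge-\log2$.

**Step 3: $\lambda(A)$ is tiny and $\nu(A)\ge\frac12$.** This is where (18) enters. For $x\in A$, $|g^{-1}x|\ge|g|-|x|\ge D/2$. So
$$\lambda(A)\le V(\tfrac D2)\,C_0S^{-2}e^{-c_0D^2/4S}\le C\frac{D^4}{t^2}e^{-c_0D^2/4t}\le Ce^{-c_0D^2/8t}.$$
Next, $\lambda$ is a probability measure, and $\frac{c_0}{4\eta}\ge2C_0$ by the choice of $\eta$. Hence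
$$\nu(A^c)\le\frac{\sup_{|x|\ge D/2}p_{\eta t}(x)}{p_t(g)}\le\frac{C_0(\eta t)^{-2}e^{-c_0D^2/4\eta t}}{c_0t^{-2}e^{-C_0D^2/t}}\le\frac{C_0}{c_0\eta^2}\,e^{-C_0D^2/t}\le\tfrac12$$
if $K$ is large enough. Note that the upper and lower Gaussian exponents $c_0$ and $C_0$ need not match: the small time $\eta t$ makes up for the difference.

**Step 4: conclusion.** Since $\nu(A)\ge\frac12$ and $\log\frac1{\lambda(A)}\ge0$, $H\ge\frac12\log\frac1{\lambda(A)}-\log2\ge cD^2/t-C$. Put this into (23) and divide by $S$: because $\frac t2\le S\le t$, the positive term is at least $cD^2/t^2$ and the negative one at least $-C/t$. If $D^2<Kt$, (17) gives $\partial_t\log p_t\ge-\frac{12}t\ge c\frac{D^2}{t^2}-\frac{12+cK}t$. This proves (22). $\square$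

## 10. The weighted $L^1$ inequality

**Lemma.** For $0<t\le1$ and $f$ smooth there is $m\in\mathbb R$ such that (9) holds, that is,
$$\int|f-m|\,(1+\psi_t)^{1/2}p_t\,d\mu\le C\sqrt t\int|\nabla f|\,p_t\,d\mu .$$

Write $p=p_t$, $\psi=\psi_t$ and $\varphi=\sqrt t\,(1+\psi)^{-1/2}$.

**Step 1: the divergence of $\varphi\nabla p$.** This step shows that the field of Section 5 has the required divergence. Since $\nabla\psi=-\nabla p/p$,
$$\Gamma(\varphi,p)=-\tfrac{\sqrt t}2(1+\psi)^{-3/2}\,\Gamma(\psi,p)=\tfrac{\sqrt t}2(1+\psi)^{-3/2}\,\frac{\Gamma(p)}p\ge0 .$$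
By the upper bound in (21), $|g|^2/t\ge c\psi-C$. So (22) gives $\partial_t\log p\ge\frac1t\big(c(1+\psi)-C\big)$; fix these two constants $c,C$ for the rest of this step. With $\mathcal Lp=p\,\partial_t\log p$,
$$\mathrm{div}(\varphi\nabla p):=X(\varphi Xp)+Y(\varphi Yp)=\varphi\mathcal Lp+\Gamma(\varphi,p)\ge\frac p{\sqrt t}\Big(c(1+\psi)^{1/2}-C(1+\psi)^{-1/2}\Big).$$
Let $K_1=2C/c$. If $\psi>K_1$, then $C(1+\psi)^{-1/2}\le\frac c2(1+\psi)^{1/2}$. If $\psi\le K_1$, then $C(1+\psi)^{-1/2}\le C$. So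
$$\mathrm{div}(\varphi\nabla p)\ge\frac p{\sqrt t}\Big(\frac c2(1+\psi)^{1/2}-C\mathbf 1_{\{\psi\le K_1\}}\Big).\tag{24}$$
Also, by (20), $\varphi|\nabla p|=\sqrt t\,(1+\psi)^{-1/2}p\,|\nabla\log p|\le Cp$.

**Step 2: integration against $|f-m|$.** This carries out the one-dimensional computation of Section 5 and leaves only a central term. Let $m\in\mathbb R$ and $F_\epsilon=\sqrt{(f-m)^2+\epsilon^2}$, a smooth function with $|\nabla F_\epsilon|\le|\nabla f|$. Multiply (24) by $F_\epsilon$ and integrate by parts: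
$$\frac c{2\sqrt t}\int F_\epsilon(1+\psi)^{1/2}p\,d\mu\le-\int\varphi\,\Gamma(F_\epsilon,p)\,d\mu+\frac C{\sqrt t}\int_{\{\psi\le K_1\}}F_\epsilon\,p\,d\mu\le C\int|\nabla f|\,p\,d\mu+\frac C{\sqrt t}\int_{\{\psi\le K_1\}}F_\epsilon\,p\,d\mu .$$
Let $\epsilon\to0$.

**Step 3: the central term.** It is handled by Poincaré on a ball of radius comparable to $\sqrt t$. By the lower bound in (21), $\{\psi\le K_1\}\subset B_r$ with $r=K_2\sqrt t$, $K_2$ a constant. Choose $m$ as the mean of $f$ on $B_r$. By (18), $p\le C_0t^{-2}$ everywhere and $p\ge ct^{-2}$ on $B_{3r}$. By (11),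
$$\frac1{\sqrt t}\int_{B_r}|f-m|\,p\,d\mu\le\frac{C_0t^{-2}}{\sqrt t}\,Cr\int_{B_{3r}}|\nabla f|\,d\mu\le Ct^{-2}\int_{B_{3r}}|\nabla f|\,d\mu\le C\int|\nabla f|\,p\,d\mu .$$
Together with Step 2 this proves the Lemma. $\square$

## 11. Proof of Theorem 1

**Step 1: reduction to $g=e$.** The function $f(g\,\cdot)$ has gradient length $|\nabla f|(g\,\cdot)$, and $P_t$ commutes with left translations. So it suffices to prove (2) at $g=e$. For $t=0$ it is trivial (with $C_1\ge1$).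

**Step 2: $0<t\le1$.** Here the Lemma does the work. Let $W=\cos\alpha\,X+\sin\alpha\,Y$. By (8), (20) and the invariance of $p_t$ and $\psi_t$ under inversion, $|W^Rp_t|\le Ct^{-1/2}(1+\psi_t)^{1/2}p_t$. Using (7) with the $m$ of the Lemma,
$$|WP_tf(e)|\le Ct^{-1/2}\int|f-m|\,(1+\psi_t)^{1/2}p_t\,d\mu\le C\int|\nabla f|\,p_t\,d\mu=C\,P_t\sqrt{\Gamma(f)}(e).$$
The supremum over $\alpha$ of the left side is $\sqrt{\Gamma(P_tf)(e)}$, and $e^{-2t}\ge e^{-2}$.

**Step 3: $t\ge1$.** Now the factor $e^{-2t}$ must appear, and it comes from the spectral gap. Let $W$ be a unit vector in $\mathrm{span}(X,Y)$ or $W=Z$ (the latter for Theorem 2). For smooth $w$, (7) with $m=0$ at time $\frac12$ gives $|WP_{1/2}w(e)|=|\int w\,W^Rp_{1/2}\,d\mu|\le C\|w\|_2$. By translation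
$$\|WP_{1/2}w\|_\infty\le C\|w\|_2.\tag{25}$$
Now $p_t-1=P_{1/2}P_{t-1}(p_{1/2}-1)$ and $p_{1/2}-1$ has mean zero. So (8), (25) and the gap yield
$$\|W^Rp_t\|_\infty=\|Wp_t\|_\infty\le C\|P_{t-1}(p_{1/2}-1)\|_2\le Ce^{-2t}.\tag{26}$$
Take $m=\int f\,d\mu$ in (7), and (11) with $r>\operatorname{diam}G$, for which $B_r=B_{3r}=G$. Then
$$|WP_tf(e)|\le Ce^{-2t}\int|f-m|\,d\mu\le Ce^{-2t}\int|\nabla f|\,d\mu .\tag{27}$$
Finally $p_t=P_{t-1}p_1\ge\min p_1>0$, so $\int|\nabla f|\,d\mu\le C\int|\nabla f|\,p_t\,d\mu=CP_t\sqrt{\Gamma(f)}(e)$. Taking the supremum over unit $W\in\mathrm{span}(X,Y)$ proves Theorem 1. $\blacksquare$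

## 12. The vertical derivative, the oscillation, and the best constant

We prove Theorem 2. For parts 2 and 3 we may again take $g=e$, and at $t=0$ both left sides vanish.

**Step 1: part 2.** The purpose is to repeat Section 11 with $W=Z$. For $0<t\le1$, (8) and the second bound in (20) give $|Z^Rp_t|\le Ct^{-1}(1+\psi_t)^{1/2}p_t$. With (7) and the Lemma,
$$|ZP_tf(e)|\le Ct^{-1}\int|f-m|\,(1+\psi_t)^{1/2}p_t\,d\mu\le Ct^{-1/2}P_t|\nabla f|(e),$$
and $e^{-2t}\ge e^{-2}$. For $t\ge1$, (27) and the lower bound on $p_t$ apply with $W=Z$.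

**Step 2: part 3.** The oscillation is controlled by the same two inequalities. For every $m$, $|m-\int fp_t\,d\mu|\le\int|f-m|\,p_t\,d\mu$, so
$$\int\Big|f-\int fp_t\,d\mu\Big|\,p_t\,d\mu\le2\int|f-m|\,p_t\,d\mu .$$
For $t\le1$ use the Lemma and $(1+\psi_t)^{1/2}\ge1$. For $t\ge1$, $\min p_1\le p_t\le\max p_1$, so (11) with $r>\operatorname{diam}G$ suffices.

**Step 3: $e^{-2t}\le K(t)\le C_1e^{-2t}$.** The upper bound is Theorem 1. The lower one is the example of Section 1. If $y(g)=\langle n,g\rangle$ with a unit vector $n\in\mathbb R^4$, then $\Gamma(y)=\langle n,gi\rangle^2+\langle n,gj\rangle^2\le1$, because $gi,gj$ are orthonormal. For $f=x_1$ at $e$, $e^{-2t}=\sqrt{\Gamma(P_tf)(e)}\le K(t)P_t\sqrt{\Gamma(f)}(e)\le K(t)$.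

**Step 4: expansion of $p_t$ for large $t$.** This isolates the leading term of $WP_tf(e)$. The eigenspace for $2$ consists of the linear functions, with orthonormal basis $2x_0,\dots,2x_3$. Since $\int x_l\,p_t\,d\mu=P_tx_l(e)=e^{-2t}x_l(e)$, the projection of $p_t$ onto it is $4e^{-2t}x_0$. So
$$p_t=1+4e^{-2t}x_0+R_t,$$
where $R_t$ lies in the span of the eigenspaces with eigenvalue at least $4$. For $t\ge1$, $R_t=P_{1/2}P_{t-1}R_{1/2}$ and $\|P_{t-1}R_{1/2}\|_2\le Ce^{-4t}$. By (3) and Cauchy–Schwarz $\|P_{1/2}w\|_\infty\le C\|w\|_2$. By (25), and since $R_t$, like $p_t$ and $x_0$, is invariant under inversion,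
$$\|R_t\|_\infty+\|W^RR_t\|_\infty\le Ce^{-4t},\qquad t\ge1 .$$
Let $w=i\cos\alpha+j\sin\alpha$ be the quaternion corresponding to $W$, and $y_w(h)=\langle h,w\rangle$. Then $W^Rx_0(h)=\mathrm{Re}(wh)=\langle\bar w,h\rangle=-y_w(h)$. Take $m=\int f\,d\mu$ in (7), and use $\int y_w\,d\mu=0$ and (11) for the remainder. With constants in $O(\cdot)$ independent of $f$,
$$WP_tf(e)=4e^{-2t}\int f\,y_w\,d\mu+O(e^{-4t})\int|\nabla f|\,d\mu,\qquad P_t|\nabla f|(e)=\big(1+O(e^{-2t})\big)\int|\nabla f|\,d\mu.\tag{28}$$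

**Step 5: $\limsup e^{2t}K(t)\le2$.** We integrate by parts in the leading term. Since $\mathcal Ly_w=-2y_w$ and $|\nabla y_w|\le1$,
$$4\int f\,y_w\,d\mu=-2\int f\,\mathcal Ly_w\,d\mu=2\int\Gamma(f,y_w)\,d\mu\le2\int|\nabla f|\,d\mu .$$
By (28), $\sqrt{\Gamma(P_tf)(e)}\le\big(2e^{-2t}+Ce^{-4t}\big)\big(1-Ce^{-2t}\big)^{-1}P_t|\nabla f|(e)$ for large $t$. By translation the same bound holds at every $g$, which proves the claim.

**Step 6: $\liminf e^{2t}K(t)\ge\frac{16}{3\pi}$.** We test with a function that jumps across a great sphere. Let $f=F(x_1)$ with $F$ smooth and nondecreasing, approximating $\mathbf 1_{(0,\infty)}$. By Section 1, $|\nabla f|=F'(x_1)\sqrt{x_0^2+x_3^2}$. Under $\mu$ the law of $x_1$ has density $\frac2\pi\sqrt{1-c^2}$ on $[-1,1]$. Given $x_1=c$, the vector $(x_0,x_2,x_3)$ is uniform on the sphere of radius $\sqrt{1-c^2}$ in $\mathbb R^3$. On the unit sphere of $\mathbb R^3$ one coordinate is uniform on $[-1,1]$,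 so the mean length of the other two is $\frac12\int_{-1}^1\sqrt{1-q^2}\,dq=\frac\pi4$. Hence
$$\int|\nabla f|\,d\mu=\int F'(c)\cdot\frac2\pi\sqrt{1-c^2}\cdot\frac\pi4\sqrt{1-c^2}\,dc=\int F'(c)\,\frac{1-c^2}2\,dc\longrightarrow\frac12,$$
$$4\int f\,x_1\,d\mu\longrightarrow4\int_0^1c\,\frac2\pi\sqrt{1-c^2}\,dc=\frac8{3\pi}.$$
For fixed $F$ let $t\to\infty$ in (28) with $w=i$, so $y_w=x_1$. This gives $\liminf_{t\to\infty}e^{2t}K(t)\ge4\int f\,x_1\,d\mu\big/\int|\nabla f|\,d\mu$. Now take the limit in $F$: the bound becomes $\frac8{3\pi}\big/\frac12=\frac{16}{3\pi}$. Since $C_1\ge e^{2t}K(t)$ for all $t$, also $C_1\ge\frac{16}{3\pi}>1$. $\blacksquare$
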